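# A hyperreflexive subspace whose operator-valued version is not hyperreflexive

## 1. Symmetric $2\times2$ matrices, once and twice

Index the standard basis of $\mathbb C^2$ by $e_0,e_1$, and let $\mathrm{Sym}\subseteq M_2$ be the space of symmetric matrices $\begin{pmatrix}p&q\\q&r\end{pmatrix}$ (symmetric, not Hermitian). Let $T=E_{01}=\begin{pmatrix}0&1\\0&0\end{pmatrix}$.

How far is $T$ from $\mathrm{Sym}$ in operator norm? Subtracting $\frac12(E_{01}+E_{10})$ leaves $\frac12(E_{01}-E_{10})$, which has norm $\frac12$. Conversely, for a symmetric $S$ the off-diagonal entries of $T-S$ are $1-q$ and $-q$. They differ by $1$, so one of them has modulus at least $\frac12$. The distance is exactly $\frac12$.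

Now suppose that we may only look at one vector at a time: we fix $x\ne0$ and ask how well $Tx$ is approximated by $Sx$ with $S\in\mathrm{Sym}$. Here
$$Sx=(px_0+qx_1,\;qx_0+rx_1).$$
If $x_0\neq0$, every target $(u,v)$ is hit by $r=0$, $q=v/x_0$, $p=(u-qx_1)/x_0$. If $x_0=0$, it is hit by $q=u/x_1$, $r=v/x_1$, $p=0$. So $\mathrm{Sym}\,x=\mathbb C^2$ for every $x\ne0$, and each single vector reports the error $0$. Vector tests cannot see $\mathrm{Sym}$ at all.

Next, take two copies. Compare $T\oplus T$ with the space $\{L\oplus L: L\in\mathrm{Sym}\}$ on $\mathbb C^2\oplus\mathbb C^2$. Let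
$$x=\tfrac1{\sqrt2}(e_1,e_0),\qquad y=\tfrac1{\sqrt2}(e_0,-e_1).$$
For symmetric $L$ we get $\langle (L\oplus L)x,y\rangle=\frac12(\langle Le_1,e_0\rangle-\langle Le_0,e_1\rangle)=0$, while $\langle (T\oplus T)x,y\rangle=\frac12(1-0)=\frac12$. Hence $\|(T\oplus T)x-(L\oplus L)x\|\ge\frac12$ for every symmetric $L$. The distance from $T\oplus T$ to the doubled space is at most $\frac12$, by the same subtraction as before. So now one vector sees the full distance. The second copy gave the vector room to test the equation $L_{01}=L_{10}$.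

What happens if the scalar entries of our matrices are replaced by operators on a Hilbert space $\mathcal K$? The equation becomes $L_{01}=L_{10}$ in $\mathcal B(\mathcal K)$; with larger matrices there are many such equations. If single vectors estimate distances well before this replacement, do they still do so after it?

## 2. Vector tests, distances and ampliations

Hilbert spaces are complex, and inner products are linear in the first variable. For vectors $x,y$ we write $xy^*$ for the operator $c\mapsto\langle c,y\rangle x$. Recall that $S_\alpha\to S$ in the weak operator topology (WOT) when $\langle S_\alpha x,y\rangle\to\langle Sx,y\rangle$ for all $x,y$. The maps $Q\mapsto VQW$ ($V,W$ fixed bounded operators) and $Q\mapsto\langle Qx,y\rangle$ are WOT-continuous. So linear identities between matrix entries, and orthogonality relations $\langle Qx,y\rangle=0$, pass from a space of operators to its WOT-closure. We use this constantly.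

**Definition (vector test, hyperreflexivity).** Let $\mathcal S\subseteq\mathcal B(\mathcal H_1,\mathcal H_2)$ be a WOT-closed subspace. For $T\in\mathcal B(\mathcal H_1,\mathcal H_2)$ put
$$\beta_{\mathcal S}(T)=\sup_{\|x\|=1}\ \inf_{S\in\mathcal S}\|Tx-Sx\|.$$
The space $\mathcal S$ is *hyperreflexive* if there is $C<\infty$ with $\operatorname{dist}(T,\mathcal S)\le C\,\beta_{\mathcal S}(T)$ for all $T$. The smallest such $C$ is $\kappa_{\mathcal S}$; if there is none, we write $\kappa_{\mathcal S}=\infty$.

Always $\beta_{\mathcal S}(T)\le\operatorname{dist}(T,\mathcal S)$, because $\|Tx-Sx\|\le\|T-S\|$ for unit $x$. Two examples: for $\mathcal S=\{0\}$ we have $\beta_{\mathcal S}(T)=\|T\|=\operatorname{dist}(T,\mathcal S)$, so $\kappa_{\mathcal S}=1$. For $\mathcal S=\mathrm{Sym}$ we found $\beta_{\mathcal S}(E_{01})=0$ and distance $\frac12$, so $\kappa_{\mathrm{Sym}}=\infty$.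

The distance from a point of a Hilbert space to a subspace is the norm of its component orthogonal to the subspace. Applied to $Tx$ and $\mathcal Sx$, this gives
$$\inf_{S\in\mathcal S}\|Tx-Sx\|=\sup\{|\langle Tx,y\rangle|:\ \|y\|\le1,\ y\perp\mathcal Sx\}.\tag{1}$$
So $\beta_{\mathcal S}(T)$ is the supremum of $|\langle Tx,y\rangle|$ over unit vectors $x$ and $\|y\|\le1$ with $y\perp\mathcal Sx$, and by scaling $|\langle Tx,y\rangle|\le\beta_{\mathcal S}(T)\|x\|\|y\|$ whenever $y\perp\mathcal Sx$.

**Definition (ampliation, complete hyperreflexivity).** For a Hilbert space $K\neq 0$ let $\mathcal S\bar\otimes\mathcal B(K)\subseteq\mathcal B(\mathcal H_1\otimes K,\mathcal H_2\otimes K)$ be the WOT-closure of the algebraic tensor product $\mathcal S\odot\mathcal B(K)$. Let $\mathcal K$ be separable and infinite-dimensional. The space $\mathcal S$ is *completely hyperreflexive* if $\mathcal S\bar\otimes\mathcal B(\mathcal K)$ is hyperreflexive, and $\kappa^c_{\mathcal S}:=\kappa_{\mathcal S\bar\otimes\mathcal B(\mathcal K)}$.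

For $K=\mathbb C^n$ the space $\mathcal S\bar\otimes\mathcal B(K)=\mathcal S\otimes M_n$ consists of the $n\times n$ matrices with entries in $\mathcal S$; this is already WOT-closed. For instance, $\mathrm{Sym}\otimes M_n$ is, after regrouping, the set of $\begin{pmatrix}P&Q\\Q&R\end{pmatrix}$ with $P,Q,R\in M_n$.

The problem is whether every hyperreflexive subspace is completely hyperreflexive. It is taken from Kenneth R. Davidson and Rupert H. Levene, "1-Hyperreflexivity and Complete Hyperreflexivity", arXiv:math/0509182 (2005). We shall see that the answer is no.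

## 3. Slicing works for matrices and stops at infinite ones

The first thing to try is to prove that the answer is yes, by cutting $T$ into operators between $\mathcal H_1$ and $\mathcal H_2$. For finite matrices this works.

**Theorem 1 (finite ampliations).** For every hyperreflexive $\mathcal S\subseteq\mathcal B(\mathcal H_1,\mathcal H_2)$ and every $n\ge1$, $\ \kappa_{\mathcal S\otimes M_n}\le n\,\kappa_{\mathcal S}$.

*Proof.* Let $T=[T_{pq}]$ be an $n\times n$ matrix with entries in $\mathcal B(\mathcal H_1,\mathcal H_2)$, let $\beta=\beta_{\mathcal S\otimes M_n}(T)$, and let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb C^n$.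

**Step 1: each entry passes the vector test of $\mathcal S$.** Let $x$ be a unit vector, $\|y\|\le 1$ and $y\perp\mathcal Sx$. For $s\in\mathcal S$ and $M\in M_n$,
$$\langle (s\otimes M)(x\otimes\varepsilon_q),\,y\otimes\varepsilon_p\rangle=\langle sx,y\rangle\langle M\varepsilon_q,\varepsilon_p\rangle=0,$$
so $y\otimes\varepsilon_p\perp(\mathcal S\otimes M_n)(x\otimes\varepsilon_q)$. By (1), $|\langle T_{pq}x,y\rangle|=|\langle T(x\otimes\varepsilon_q),y\otimes\varepsilon_p\rangle|\le\beta$. Hence $\beta_{\mathcal S}(T_{pq})\le\beta$.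

**Step 2: correct the entries one by one.** Let $\epsilon>0$. By hyperreflexivity there are $s_{pq}\in\mathcal S$ with $\|T_{pq}-s_{pq}\|\le\kappa_{\mathcal S}\beta+\epsilon$. For a vector $(u_q)_q$, the Cauchy–Schwarz inequality gives
$$\sum_p\Big\|\sum_q(T_{pq}-s_{pq})u_q\Big\|^2\le n\,(\kappa_{\mathcal S}\beta+\epsilon)^2\Big(\sum_q\|u_q\|\Big)^2\le n^2(\kappa_{\mathcal S}\beta+\epsilon)^2\sum_q\|u_q\|^2 .$$
So $\operatorname{dist}(T,\mathcal S\otimes M_n)\le n(\kappa_{\mathcal S}\beta+\epsilon)$. Let $\epsilon\to0$. $\qquad\blacksquare$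

So if complete hyperreflexivity fails for a hyperreflexive space, no finite matrix level shows it: each $\mathcal S\otimes M_n$ is still hyperreflexive.

For $\mathcal K$ infinite-dimensional, Step 1 survives word for word, and each entry of $T$ is within about $\kappa_{\mathcal S}\beta$ of $\mathcal S$. Step 2 is where the argument stops. The corrections $s_{pq}$ were chosen separately, and an infinite matrix with uniformly bounded entries need not be bounded; already the $n\times n$ matrix of ones has norm $n$. To decide the question one needs a space where one can tell whether the separate corrections can be made to fit together. The doubled symmetric matrices suggest one.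

## 4. Matrices whose first row equals their first column

For $N\in\{1,2,\dots\}\cup\{\infty\}$ let $H=H_N$ have orthonormal basis $(e_k)_{0\le k\le N}$ (all $k\ge0$ if $N=\infty$), let $E_{ij}=e_ie_j^*$, and let $f_1,f_2$ be the standard basis of $\mathbb C^2$. Put
$$\mathcal L_N=\{L\in\mathcal B(H):\langle Le_k,e_0\rangle=\langle Le_0,e_k\rangle\ \ \forall k\ge1\},\qquad \mathcal S_N=\{L\otimes1_2:L\in\mathcal L_N\}\subseteq\mathcal B(H\otimes\mathbb C^2).$$
Thus $\mathcal L_N$ consists of the matrices whose $0$-th row equals their $0$-th column, and $\mathcal S_N=\{L\oplus L\}$. For $N=1$ we have $\mathcal L_1=\mathrm{Sym}$ and $\mathcal S_1$ is the doubled space of Section 1. Both spaces are defined by WOT-continuous linear equations on matrix entries, so they are WOT-closed. The operators $E_{00}$, $E_{ij}$ $(i,j\ge1)$ and $E_{0k}+E_{k0}$ $(k\ge1)$ all lie in $\mathcal L_N$.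

Here is the case of one scalar row, by hand. Let $N<\infty$, $d\in\mathbb C^N\setminus\{0\}$ and $T=\sum_kd_kE_{0k}\otimes1_2$. Subtracting $\frac12\sum_kd_k(E_{0k}+E_{k0})\otimes1_2\in\mathcal S_N$ leaves $\frac12\sum_kd_k(E_{0k}-E_{k0})\otimes1_2$. This is the sum of a row and a column with orthogonal domains and orthogonal ranges, each of norm $\frac12\|d\|_2$, so $\operatorname{dist}(T,\mathcal S_N)\le\frac12\|d\|_2$. For the test, copy Section 1: for $\|a\|_2=1$ take
$$\xi=\tfrac1{\sqrt2}\Big(\sum_ka_ke_k\otimes f_1+e_0\otimes f_2\Big),\qquad \eta=\tfrac1{\sqrt2}\Big(e_0\otimes f_1-\sum_k\bar a_ke_k\otimes f_2\Big).$$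
For $L\in\mathcal L_N$, $\langle(L\otimes1)\xi,\eta\rangle=\frac12\sum_ka_k(\langle Le_k,e_0\rangle-\langle Le_0,e_k\rangle)=0$, and $\langle T\xi,\eta\rangle=\frac12\sum_ka_kd_k$. With $a=\bar d/\|d\|_2$ this is $\frac12\|d\|_2$. So $\beta_{\mathcal S_N}(T)=\operatorname{dist}(T,\mathcal S_N)=\frac12\|d\|_2$.

Now let the row consist of operators $D_1,\dots,D_N\in\mathcal B(K)$. The natural analogues of the two halves of this computation involve different quantities. The test sees
$$\delta=\sup_{\|a\|_2=1}\Big\|\sum_ka_kD_k\Big\|,$$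
whereas the norm of the operator left by the subtraction involves the row norm $\|\sum_kD_kD_k^*\|^{1/2}$ and the column norm $\|\sum_kD_k^*D_k\|^{1/2}$. For scalars all three are $\|d\|_2$. For operators they can be far apart, and the whole proof consists in exploiting this.

**Theorem 2.** $\kappa_{\mathcal S_N}\le4$ for all $N\le\infty$, and $\kappa^c_{\mathcal S_N}\ge\sqrt{N/2}$ for all finite $N$. Moreover $\kappa^c_{\mathcal S_\infty}=\infty$. Hence $\mathcal S_\infty$, which acts on a separable Hilbert space, is hyperreflexive but not completely hyperreflexive.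

*Notation for the proof.* Let $K\ne0$ be any Hilbert space and $\mathcal R=\mathcal S_N\bar\otimes\mathcal B(K)\subseteq\mathcal B(H\otimes\mathbb C^2\otimes K)$. For $Q$ in this ambient space let $Q_{ij}=J_i^*QJ_j\in\mathcal B(\mathbb C^2\otimes K)$, where $J_i$ is the isometry $v\mapsto e_i\otimes v$. Likewise an operator $L\in\mathcal B(H\otimes K)$ has blocks $L_{ij}\in\mathcal B(K)$, and $\tilde L$ denotes $L$ acting on $H\otimes\mathbb C^2\otimes K$ as the identity on $\mathbb C^2$.

## 5. From vector tests to distance: the upper estimate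

**Proposition 3.** Let $n=\dim K$, with $n$ and $N$ not both infinite. Then
$$\kappa_{\mathcal S_N\bar\otimes\mathcal B(K)}\le\tfrac32+\tfrac52\sqrt{\min(n,N)}.$$
In particular ($n=1$) $\kappa_{\mathcal S_N}\le4$.

*Proof.* Let $T\in\mathcal B(H\otimes\mathbb C^2\otimes K)$, $\beta=\beta_{\mathcal R}(T)$ and $\mu=\min(n,N)<\infty$.

**Step 1: replace $T$ by an operator of the form $\tilde L$.** The point is that every element of $\mathcal R$ is the identity on $\mathbb C^2$, and vector tests detect this. Let $P$ be a projection in $M_2$, acting on $H\otimes\mathbb C^2\otimes K$ through the middle factor. All elements of $\mathcal R$ commute with $P$. So for a unit vector $x\in\operatorname{ran}P$ and $S\in\mathcal R$ we have $Sx\in\operatorname{ran}P$ and $\|Tx-Sx\|\ge\|(1-P)Tx\|$. Taking the infimum over $S$ gives $\|(1-P)TP\|\le\beta$. With $1-P$ in place of $P$ we get $\|PT(1-P)\|\le\beta$. Now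
$$[T,P]=TP-PT=(1-P)TP-PT(1-P),$$
and the two summands have orthogonal domains and orthogonal ranges, so $\|[T,P]\|\le\beta$.

Each Pauli matrix $W\in\{\sigma_x,\sigma_y,\sigma_z\}$ is a self-adjoint unitary with eigenvalues $\pm1$, that is, $W=2P-1$ for a projection $P$. Hence $WTW^*-T=[W,T]W=2[P,T]W$ and $\|WTW^*-T\|\le2\beta$. For $A\in M_2$ we have $\frac14\sum_{W\in\{1,\sigma_x,\sigma_y,\sigma_z\}}WAW^*=\frac12(\operatorname{tr}A)\,1$: conjugation by $1$ and $\sigma_z$ averages to the diagonal part of $A$, and conjugation of a diagonal matrix by $\sigma_x$ or $\sigma_y$ exchanges its two entries. Applied to the blocks $T_{st}$ of $T$ with respect to $\mathbb C^2$, this says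
$$\tfrac14\sum_WWTW^*=\tilde L,\qquad L=\tfrac12(T_{11}+T_{22})\in\mathcal B(H\otimes K).$$
Therefore $\|T-\tilde L\|\le\frac14(0+3\cdot2\beta)=\frac32\beta$.

Since $\|\tilde Lx-Sx\|\le\|Tx-Sx\|+\frac32\beta$ for unit $x$, we also get
$$\beta_{\mathcal R}(\tilde L)\le\beta+\tfrac32\beta=\tfrac52\beta.\tag{2}$$

**Step 2: read off the failure of row = column with the test of Section 4.** Put $D_k=L_{0k}-L_{k0}\in\mathcal B(K)$ for $k\ge1$, and
$$\delta=\sup\Big\{\Big\|\sum_ka_kD_k\Big\|:\ a\text{ finitely supported},\ \|a\|_2=1\Big\}.$$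
We claim $\delta\le2\beta_{\mathcal R}(\tilde L)$. Let $a$ be such a sequence and let $x,y\in K$ be unit vectors. The vectors
$$\xi=\tfrac1{\sqrt2}\Big(\sum_ka_ke_k\otimes f_1\otimes x+e_0\otimes f_2\otimes x\Big),\qquad \eta=\tfrac1{\sqrt2}\Big(e_0\otimes f_1\otimes y-\sum_k\bar a_ke_k\otimes f_2\otimes y\Big)$$
are unit vectors. For $M\in\mathcal L_N$ and $B\in\mathcal B(K)$,
$$\langle(M\otimes1\otimes B)\xi,\eta\rangle=\tfrac12\langle Bx,y\rangle\sum_ka_k\big(\langle Me_k,e_0\rangle-\langle Me_0,e_k\rangle\big)=0.$$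
Orthogonality passes to the WOT-closure, so $\eta\perp\mathcal R\xi$. In the same way
$$\langle\tilde L\xi,\eta\rangle=\tfrac12\sum_ka_k\langle(L_{0k}-L_{k0})x,y\rangle=\tfrac12\Big\langle\sum_ka_kD_kx,y\Big\rangle .$$
By (1) the modulus of this is at most $\beta_{\mathcal R}(\tilde L)$. Take the supremum over $x,y,a$.

**Step 3: bound the row and column norms of $(D_k)$ by $\delta$.** We claim that $\|\sum_kD_kD_k^*\|$ and $\|\sum_kD_k^*D_k\|$ are at most $\mu\delta^2$, where for $N=\infty$ this means a bound on all finite partial sums. Since $\|D_k\|\le\delta$, the bound $N\delta^2$ is clear if $N<\infty$. Suppose $n<\infty$, let $y\in K$ be a unit vector and let $m$ be finite, $m\le N$. Then $\sum_{k\le m}\|D_k^*y\|^2$ is the squared Hilbert–Schmidt norm of the map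
$$\ell_2^m\to K,\qquad a\mapsto\sum_{k\le m}a_kD_k^*y .$$
Its rank is at most $n$. Its norm is at most $\delta$, because $\|\sum a_kD_k^*\|=\|\sum\bar a_kD_k\|\le\delta\|a\|_2$. A squared Hilbert–Schmidt norm is at most the rank times the squared operator norm, so $\sum_{k\le m}\|D_k^*y\|^2\le n\delta^2$, that is, $\|\sum_{k\le m}D_kD_k^*\|\le n\delta^2$. Replacing $D_k^*$ by $D_k$ gives the other sum.

**Step 4: subtract half the defect.** Consider $Z=\frac12\sum_k(E_{0k}-E_{k0})\otimes D_k$ on $H\otimes K$. We have $\|\sum_{k\le m}E_{0k}\otimes D_k\|=\|\sum_{k\le m}D_kD_k^*\|^{1/2}\le\sqrt\mu\,\delta$ for all $m$, so this row converges on vectors with finitely many components and extends to a bounded operator of norm at most $\sqrt\mu\,\delta$. For $v\in K$ we have $\sum_k\|D_kv\|^2\le\mu\delta^2\|v\|^2$, so the column $\sum_kE_{k0}\otimes D_k$ is also a bounded operator of norm at most $\sqrt\mu\,\delta$. Row and column have orthogonal domains ($e_k$, $k\ge1$, against $e_0$) and orthogonal ranges ($e_0$ against $e_k$, $k\ge1$).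 Hence $\|Z\|\le\frac12\sqrt\mu\,\delta$.

Let $L'=L-Z$. For $k\ge1$,
$$L'_{0k}-L'_{k0}=\big(L_{0k}-\tfrac12D_k\big)-\big(L_{k0}+\tfrac12D_k\big)=D_k-D_k=0.$$
So $L'\in\mathcal L_N\odot\mathcal B(K)$. Indeed, if $N<\infty$, then
$$L'=E_{00}\otimes L'_{00}+\sum_{i,j\ge1}E_{ij}\otimes L'_{ij}+\sum_{k\ge1}(E_{0k}+E_{k0})\otimes L'_{0k}.$$
If $n<\infty$, expand $L'$ as an $n\times n$ matrix of operators on $H$ with respect to a basis of $K$. The $(0,k)$ and $(k,0)$ entries of each of these operators are corresponding scalar entries of $L'_{0k}$ and $L'_{k0}$, so they agree, and each operator lies in $\mathcal L_N$.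

**Step 5: collect the constants.** We now have $\tilde L'\in\mathcal R$, so by Step 2 and (2)
$$\operatorname{dist}(\tilde L,\mathcal R)\le\|Z\|\le\tfrac12\sqrt\mu\,\delta\le\sqrt\mu\,\beta_{\mathcal R}(\tilde L)\le\tfrac52\sqrt\mu\,\beta .$$
With Step 1, $\operatorname{dist}(T,\mathcal R)\le(\frac32+\frac52\sqrt\mu)\beta$. If $n=1$, then $\mu=1$ for every $N\le\infty$ and the constant is $4$. $\qquad\blacksquare$

## 6. Which operator rows could be bad

Only Step 3 depends on dimension. To make the ratio of distance to vector test large, we want operators $B_1,\dots,B_r$ with $\sup_{\|a\|_2=1}\|\sum a_kB_k\|$ small and with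
$$T=\sum_{k=1}^rE_{0k}\otimes1_2\otimes B_k$$
far from $\mathcal R$.

A natural first choice is the row of matrix units: let $\varepsilon_{1k}=\varepsilon_1\varepsilon_k^*\in M_r$ and $B_k=\varepsilon_{1k}$. Then $\|\sum_ka_kB_k\|=\|a\|_2$, while $\sum_kB_kB_k^*=r\,\varepsilon_{11}$ has norm $r$. The row norm is as large as one could wish. Nevertheless $T$ is close to $\mathcal R$: subtract $\sum_k(E_{0k}+E_{k0})\otimes1_2\otimes B_k\in\mathcal R$. What is left is the column $-\sum_kE_{k0}\otimes1_2\otimes B_k$, of norm $\|\sum_kB_k^*B_k\|^{1/2}=\|\sum_k\varepsilon_{kk}\|^{1/2}=1$. Subtracting the full symmetric operator moved the row into a harmless column. Here the test is not small either: Step 2 of the last proof, applied with $\tilde L=T$ and $D_k=B_k$, gives $\beta_{\mathcal R}(T)\ge\frac12$. So $\operatorname{dist}/\beta\le2$ for this $T$, and it is useless.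

The lesson is that we may split $B_k=F_k+G_k$ as we like, leaving $F_k$ in the row and $-G_k$ in the column. So the $B_k$ must be large in both senses at once, and robustly under splitting. A normalized trace of $\sum_kB_k^*B_k$ measures this, because the trace of $X^*X$ equals that of $XX^*$. What remains is the opposite side: we must show that for such $T$ no vector test does better than the ones of Section 4. This is where the two-dimensionality of $\mathbb C^2$ enters.

## 7. All vector tests collapse to linear combinations: the lower estimate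

Let $B_1,\dots,B_r\in\mathcal B(K)$, with $r$ finite and $r\le N$, all supported on a finite-dimensional subspace $K_0\ne0$: $B_k=p_0B_kp_0$ with $p_0$ the projection onto $K_0$. Let $m=\dim K_0$ and
$$b=\sup_{\|a\|_2=1}\Big\|\sum_{k\le r}a_kB_k\Big\|,\qquad T=\sum_{k=1}^rE_{0k}\otimes1_2\otimes B_k.$$

**Proposition 4.** With $\mathcal R=\mathcal S_N\bar\otimes\mathcal B(K)$:
$$\beta_{\mathcal R}(T)\le\tfrac b2,\qquad \operatorname{dist}(T,\mathcal R)\ge\tfrac12\Big(\tfrac1m\sum_{k\le r}\operatorname{tr}B_k^*B_k\Big)^{1/2}.$$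

*Proof.* By (1) we must bound $|\langle T\xi,\eta\rangle|$ for unit vectors $\xi=\sum_je_j\otimes\xi_j$ and $\eta=\sum_ie_i\otimes\eta_i$ with $\eta\perp\mathcal R\xi$, where $\xi_j,\eta_i\in\mathbb C^2\otimes K$.

**Step 1: turn orthogonality into operator equations.** A vector of $\mathbb C^2\otimes K$ is a pair of vectors of $K$, hence an operator $\mathbb C^2\to K$. Define $X_j,Y_i:\mathbb C^2\to K$ by $\xi_j=\sum_sf_s\otimes X_jf_s$ and $\eta_i=\sum_sf_s\otimes Y_if_s$. Then $\|\xi\|^2=\sum_j\|X_j\|_2^2$ and $\|\eta\|^2=\sum_i\|Y_i\|_2^2$ with Hilbert–Schmidt norms, and for $B\in\mathcal B(K)$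
$$\langle(1\otimes B)\xi_j,\eta_i\rangle=\sum_s\langle BX_jf_s,Y_if_s\rangle=\operatorname{Tr}(Y_i^*BX_j)=\operatorname{Tr}(BX_jY_i^*).$$
If a finite-rank operator $A$ on $K$ satisfies $\operatorname{Tr}(BA)=0$ for all $B$, then $A=0$ (take $B=A^*$). So testing $\eta\perp\mathcal R\xi$ against $E_{ij}\otimes1\otimes B$ $(i,j\ge1)$, $E_{00}\otimes1\otimes B$ and $(E_{0k}+E_{k0})\otimes1\otimes B$ gives
$$X_jY_i^*=0\ \ (i,j\ge1),\qquad X_0Y_0^*=0,\qquad A_k:=X_kY_0^*=-X_0Y_k^*\ \ (k\ge1).\tag{3}$$
Moreover
$$\langle T\xi,\eta\rangle=\sum_{k\le r}\langle(1\otimes B_k)\xi_k,\eta_0\rangle=\sum_{k\le r}\operatorname{Tr}(B_kA_k).\tag{4}$$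
If all $A_k$ vanish, this is $0$. From now on suppose $A_{k_0}\ne0$ for some $k_0\ge1$.

**Step 2: there is so little room in $\mathbb C^2$ that every $X_j$ and $Y_j$ has rank at most one, with controlled directions.** By (3), $X_{k_0}$, $Y_0$, $X_0$, $Y_{k_0}$ are all nonzero. Let $V=\operatorname{span}_{i\ge1}\operatorname{ran}Y_i^*\subseteq\mathbb C^2$. It is nonzero since $Y_{k_0}\ne0$. The first relation in (3) says that all $X_j$, $j\ge1$, vanish on $V$; since $X_{k_0}\ne0$, $V\ne\mathbb C^2$. So $V=\mathbb Cv$ with $v$ a unit vector. Likewise $W=\operatorname{ran}Y_0^*\ne0$, $X_0W=0$ and $X_0\ne0$, so $W=\mathbb Cw$ with $w$ a unit vector. Choose unit vectors $v'\perp v$ and $w'\perp w$ in $\mathbb C^2$. An operator on $\mathbb C^2$ that kills $v$ has the form $xv'^*$, and $\operatorname{ran}Y^*\subseteq\mathbb Cv$ means $Y=yv^*$. Hence there are vectors $x_j,y_j\in K$ with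
$$X_j=x_jv'^*,\quad Y_j=y_jv^*\ \ (j\ge1),\qquad X_0=x_0w'^*,\quad Y_0=y_0w^*.$$

**Step 3: the $A_j$ are multiples of one rank-one operator.** Multiplying out the two expressions in (3),
$$A_j=\langle w,v'\rangle\,x_jy_0^*=-\langle v,w'\rangle\,x_0y_j^*\qquad(j\ge1).\tag{5}$$
Expanding $w$ in the basis $v,v'$, and $v$ in the basis $w,w'$, we find $|\langle w,v'\rangle|=|\langle v,w'\rangle|=\sqrt{1-|\langle v,w\rangle|^2}=:\alpha$. Since $A_{k_0}\neq0$, we have $\alpha>0$ and $x_0,y_0\ne0$. The second expression in (5) shows $\operatorname{ran}A_j\subseteq\mathbb Cx_0$, the first shows $\operatorname{ran}A_j^*\subseteq\mathbb Cy_0$. Therefore $A_j=a_jx_0y_0^*$ with scalars $a_j$. Taking norms in (5),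
$$\alpha\|x_j\|=|a_j|\,\|x_0\|,\qquad \alpha\|y_j\|=|a_j|\,\|y_0\|.$$

**Step 4: compute the test.** By Step 3,
$$1=\|\xi\|^2=\|x_0\|^2+\sum_{j\ge1}\|x_j\|^2=\|x_0\|^2\Big(1+\frac{1}{\alpha^2}\sum_{j\ge1}|a_j|^2\Big).$$
So $a\in\ell_2$, and with $t=\|a\|_2/\alpha$ we have $\|x_0\|^2(1+t^2)=1$. In the same way $\|y_0\|^2(1+t^2)=1$. By (4),
$$|\langle T\xi,\eta\rangle|=\Big|\Big\langle\sum_{k\le r}a_kB_kx_0,\,y_0\Big\rangle\Big|\le b\,\|a\|_2\,\|x_0\|\,\|y_0\|=\frac{b\,\alpha t}{1+t^2}\le\frac b2,$$
because $\alpha\le1$ and $2t\le1+t^2$. By (1), $\beta_{\mathcal R}(T)\le b/2$.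

**Step 5: the lower bound for the distance, by a trace.** Let $Q\in\mathcal R$. Then $Q_{0k}=Q_{k0}$ for $k\ge1$: this holds on $\mathcal S_N\odot\mathcal B(K)$ and passes to WOT-limits. Let $Z=T-Q$ and $z=\|Z\|$. Since $T_{0k}=1\otimes B_k$ and $T_{k0}=0$,
$$1\otimes B_k=Z_{0k}-Z_{k0}\qquad(k\le r).$$
The $0$-th row and the $0$-th column of $Z$ have norm at most $z$, so $\sum_kZ_{0k}Z_{0k}^*\le z^2$ and $\sum_kZ_{k0}^*Z_{k0}\le z^2$. Let $p=1\otimes p_0$, a projection on $\mathbb C^2\otimes K$ with $\operatorname{Tr}p=2m$, and put $F_k=pZ_{0k}p$, $G_k=-pZ_{k0}p$. Then $1\otimes B_k=F_k+G_k$, and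
$$\sum_{k\le r}F_kF_k^*\le p\Big(\sum_{k\le r}Z_{0k}Z_{0k}^*\Big)p\le z^2p,\qquad \sum_{k\le r}G_k^*G_k\le p\Big(\sum_{k\le r}Z_{k0}^*Z_{k0}\Big)p\le z^2p .$$
Taking traces, $\sum_{k\le r}\|F_k\|_2^2\le2mz^2$ and $\sum_{k\le r}\|G_k\|_2^2\le2mz^2$. Here rows and columns are treated alike, since $\operatorname{Tr}F_kF_k^*=\operatorname{Tr}F_k^*F_k$. By the triangle inequality for $r$-tuples in the Hilbert–Schmidt norm,
$$\Big(2\sum_{k\le r}\operatorname{tr}B_k^*B_k\Big)^{1/2}=\Big(\sum_{k\le r}\|1\otimes B_k\|_2^2\Big)^{1/2}\le2z\sqrt{2m},$$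
that is, $z\ge\frac12\big(\frac1m\sum_{k\le r}\operatorname{tr}B_k^*B_k\big)^{1/2}$. As $Q\in\mathcal R$ was arbitrary, the proposition is proved. $\qquad\blacksquare$

## 8. Anticommuting matrices, and the proof of Theorem 2

We need matrices for which $b$ stays bounded while $\frac1m\sum_k\operatorname{tr}B_k^*B_k$ grows with $r$. Let
$$\sigma=\begin{pmatrix}0&1\\0&0\end{pmatrix},\quad \zeta=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad b_k=\underbrace{\zeta\otimes\cdots\otimes\zeta}_{k-1}\otimes\,\sigma\otimes\underbrace{1\otimes\cdots\otimes1}_{r-k}\in M_m,\quad m=2^r,\ 1\le k\le r .$$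
These are the Jordan–Wigner matrices. We have $\sigma^2=0$, $\sigma\sigma^*+\sigma^*\sigma=1$, $\zeta^2=1$, $\zeta\sigma=-\sigma\zeta$, and $\zeta\sigma^*=-\sigma^*\zeta$. For $j=k$ the first three relations give $b_k^2=0$ and $b_kb_k^*+b_k^*b_k=1$. For $j<k$, the factors of $b_j$ and $b_k$, and of $b_j$ and $b_k^*$, commute in every tensor position except the $j$-th, where $\sigma$ meets $\zeta$ and they anticommute. For $j>k$ the relation for $b_jb_k$ follows by exchanging names, and that for $b_jb_k^*$ by taking adjoints. Altogether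
$$b_jb_k+b_kb_j=0,\qquad b_jb_k^*+b_k^*b_j=\delta_{jk}1 .\tag{6}$$

For $a\in\mathbb C^r$ let $b(a)=\sum_ka_kb_k$. By (6),
$$b(a)b(a)^*+b(a)^*b(a)=\sum_{j,k}a_j\bar a_k(b_jb_k^*+b_k^*b_j)=\|a\|_2^2\,1,$$
so $b(a)b(a)^*\le\|a\|_2^2\,1$ and $\|b(a)\|\le\|a\|_2$. For $r=2$ one can see this in one block matrix: $b(a)=\begin{pmatrix}a_2\sigma&a_1\\0&-a_2\sigma\end{pmatrix}$; the diagonal blocks of $b(a)b(a)^*+b(a)^*b(a)$ are $|a_1|^2+|a_2|^2(\sigma\sigma^*+\sigma^*\sigma)$, and the upper right block is $-a_1\bar a_2\sigma^*+a_1\bar a_2\sigma^*=0$. Finally, $\operatorname{tr}b_k^*b_k=\operatorname{tr}b_kb_k^*$ and their sum is $\operatorname{tr}1=m$, so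
$$\operatorname{tr}b_k^*b_k=\tfrac m2 .$$

*Proof of Theorem 2.* The bound $\kappa_{\mathcal S_N}\le4$ is Proposition 3 with $K=\mathbb C$.

For the lower bounds let $r<\infty$, $r\le N$, $m=2^r$. Let $B_k$ be $b_k$ acting on an $m$-dimensional subspace of $\mathcal K$, extended by $0$. Then $b\le1$ and $\frac1m\sum_{k\le r}\operatorname{tr}B_k^*B_k=\frac r2$, so Proposition 4 with $K=\mathcal K$ gives
$$\beta_{\mathcal R}(T)\le\tfrac12,\qquad\operatorname{dist}(T,\mathcal R)\ge\tfrac12\sqrt{r/2}>0,\qquad \mathcal R=\mathcal S_N\bar\otimes\mathcal B(\mathcal K).$$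
Any constant $C$ with $\operatorname{dist}\le C\beta_{\mathcal R}$ therefore satisfies $C\ge\sqrt{r/2}$, that is, $\kappa^c_{\mathcal S_N}\ge\sqrt{r/2}$. If $N<\infty$, take $r=N$. If $N=\infty$, every finite $r$ is allowed, and $\kappa^c_{\mathcal S_\infty}=\infty$. $\qquad\blacksquare$

So hyperreflexivity does not imply complete hyperreflexivity.

## 9. How fast the constants grow

**Theorem 5.** (i) For finite $N$: $\ \sqrt{N/2}\le\kappa^c_{\mathcal S_N}\le\frac32+\frac52\sqrt N$, while $\kappa_{\mathcal S_N}\le4$.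

(ii) For all $n\ge1$: $\ \frac1{18}\sqrt n\le\kappa_{\mathcal S_\infty\otimes M_n}\le\frac32+\frac52\sqrt n$.

*Proof.* Part (i) is Theorem 2 together with Proposition 3 for $K=\mathcal K$. The upper bound in (ii) is Proposition 3 with $N=\infty$, $K=\mathbb C^n$. For the lower bound in (ii) the anticommuting matrices are too large: $r$ of them occupy dimension $2^r$. We need about $n$ matrices of size $n$, and random signs provide them.

**Step 1: what suffices.** Apply Proposition 4 with $N=\infty$, $K=K_0=\mathbb C^n$, $r=m=n$. Suppose $B_1,\dots,B_n\in M_n$ have all entries equal to $\pm n^{-1/2}$ and satisfy $b\le18$. Then $\operatorname{tr}B_k^*B_k=n^2\cdot\frac1n=n$, so $\frac1n\sum_k\operatorname{tr}B_k^*B_k=n$, and Proposition 4 gives $\operatorname{dist}(T,\mathcal R)\ge\frac12\sqrt n$ and $\beta_{\mathcal R}(T)\le9$, whose ratio is at least $\frac1{18}\sqrt n$.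

**Step 2: one fixed triple of vectors.** Let the $n^3$ signs be independent and uniform, and put
$$\tau(a,x,y)=\sum_ka_k\,(y^{\mathsf T}B_kx)=\sum_{k,i,j}\pm n^{-1/2}a_ky_ix_j .$$
This is a trilinear form on $(\mathbb C^n)^3$; its norm, the supremum of $|\tau|$ over the unit balls, is $b$. Hoeffding's inequality says that $P(|\sum_i\epsilon_ic_i|>u)\le2e^{-u^2/(2\sigma^2)}$ for independent uniform signs $\epsilon_i$, real $c_i$ and any $\sigma^2>0$ with $\sum_ic_i^2\le\sigma^2$. For $a,x,y$ in the unit ball, the squared moduli of the coefficients of $\tau$ sum to $\frac1n\|a\|^2\|x\|^2\|y\|^2\le\frac1n$, so the real and the imaginary parts satisfy the hypothesis with $\sigma^2=\frac1n$. If $|\tau|>s$, then $|\operatorname{Re}\tau|>s/\sqrt2$ or $|\operatorname{Im}\tau|>s/\sqrt2$. Hence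
$$P(|\tau(a,x,y)|>s)\le4e^{-ns^2/4}.$$

**Step 3: from a net to the whole ball.** Choose a maximal subset of the unit ball of $\mathbb C^n$ whose points have mutual distances greater than $\frac16$. By maximality it is a $\frac16$-net of the ball. The balls of radius $\frac1{12}$ about its points are disjoint and lie in the ball of radius $\frac{13}{12}$, in real dimension $2n$, so it has at most $13^{2n}$ points. For $a,x,y$ in the ball and net points $a',x',y'$ within $\frac16$ of them,
$$\tau(a,x,y)-\tau(a',x',y')=\tau(a-a',x,y)+\tau(a',x-x',y)+\tau(a',x',y-y')$$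
has modulus at most $\frac36b$. So $b\le\max_{\rm net}|\tau|+\frac12b$, that is, $b\le2\max_{\rm net}|\tau|$, where the maximum is over triples of net points.

**Step 4: conclude.** There are at most $13^{6n}$ triples. With $s=9$,
$$P\big(\max_{\rm net}|\tau|>9\big)\le4\cdot13^{6n}e^{-81n/4}<1,$$
since $\ln4+6n\ln13\le n(\ln4+6\ln13)<16.8\,n<\frac{81}4n$. So some choice of signs has $b\le18$. $\qquad\blacksquare$

Compare with Theorem 1. Since $\kappa_{\mathcal S_\infty}\le4$, any bound $\kappa_{\mathcal S\otimes M_n}\le c_n\kappa_{\mathcal S}$ valid for all hyperreflexive $\mathcal S$ must have $c_n\ge\frac1{72}\sqrt n$, and Theorem 1 gives $c_n=n$. The optimal exponent between $\frac12$ and $1$ is not determined here.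

## 10. A unital algebra with the same behavior

The space $\mathcal S_\infty$ is not an algebra. Placing it in the corner of a triangular matrix gives an algebra, at the price of having to control the scalars on the diagonal.

**Lemma 6.** Let $\tilde H$ be an infinite-dimensional Hilbert space and $X\in\mathcal B(\tilde H)$. If $|\langle Xx,y\rangle|\le\beta$ for all unit vectors $x\perp y$, then $\operatorname{dist}(X,\mathbb C1)\le5\beta$.

*Proof.* The plan is to show that $\langle Xx,x\rangle$ is nearly independent of the unit vector $x$. Let $x\perp y$ be unit vectors and $\epsilon=\pm1$. The vectors $(x+\epsilon y)/\sqrt2$ and $(x-\epsilon y)/\sqrt2$ are orthonormal, so by hypothesis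
$$\tfrac12\big|\langle Xx,x\rangle-\langle Xy,y\rangle+\epsilon\big(\langle Xy,x\rangle-\langle Xx,y\rangle\big)\big|\le\beta .$$
Averaging over $\epsilon$ gives $|\langle Xx,x\rangle-\langle Xy,y\rangle|\le2\beta$. For arbitrary unit vectors $x,y$, compare both with a unit vector orthogonal to both; the difference is at most $4\beta$. Fix a unit vector $x_0$ and let $\lambda=\langle Xx_0,x_0\rangle$. For any unit $x$, the vector $Xx-\langle Xx,x\rangle x$ is the component of $Xx$ orthogonal to $x$, so its norm is at most $\beta$ by hypothesis. Therefore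
$$\|(X-\lambda)x\|\le|\langle Xx,x\rangle-\lambda|+\|Xx-\langle Xx,x\rangle x\|\le4\beta+\beta=5\beta.\qquad\blacksquare$$

**Theorem 7.** Let $\mathcal S=\mathcal S_\infty$, $\tilde H=H_\infty\otimes\mathbb C^2$, and
$$\mathcal A=\Big\{\begin{pmatrix}\lambda1&s\\0&\mu1\end{pmatrix}:\lambda,\mu\in\mathbb C,\ s\in\mathcal S\Big\}\subseteq\mathcal B(\tilde H\oplus\tilde H).$$
This is a unital WOT-closed algebra that is hyperreflexive ($\kappa_{\mathcal A}\le9$) but not completely hyperreflexive.

*Proof.*

**Step 1: $\mathcal A$ is a unital WOT-closed algebra.** The product of the elements with data $(\lambda,s,\mu)$ and $(\lambda',s',\mu')$ has data $(\lambda\lambda',\,\lambda s'+\mu's,\,\mu\mu')$, and $\mathcal S$ is a subspace. Being in $\mathcal A$ means that the corners lie in the WOT-closed spaces $\mathbb C1$, $\mathcal S$, $\{0\}$ and $\mathbb C1$, and passing to corners is WOT-continuous.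

**Step 2: hyperreflexivity.** Let $T=[T_{ij}]$ and $\beta=\beta_{\mathcal A}(T)$. For a unit vector $(x,0)$, elements of $\mathcal A$ give $(\lambda x,0)$, while $T$ gives $(T_{11}x,T_{21}x)$. So $\|T_{21}\|\le\beta$ and $\inf_\lambda\|T_{11}x-\lambda x\|\le\beta$. For a unit vector $(0,y)$, elements of $\mathcal A$ give $(sy,\mu y)$, so $\inf_{s\in\mathcal S}\|T_{12}y-sy\|\le\beta$ and $\inf_\mu\|T_{22}y-\mu y\|\le\beta$. By (1) for the space $\mathbb C1$, where $y\perp(\mathbb C1)x$ just means $y\perp x$, both $X=T_{11}$ and $X=T_{22}$ satisfy the hypothesis of Lemma 6, so $\operatorname{dist}(T_{ii},\mathbb C1)\le5\beta$. Also $\beta_{\mathcal S}(T_{12})\le\beta$, so $\operatorname{dist}(T_{12},\mathcal S)\le4\beta$ by Theorem 2. Let $\epsilon>0$ and choose $\lambda,\mu,s$ achieving these distances up to $\epsilon$. The remaining diagonal part has norm at most $5\beta+\epsilon$. The remaining antidiagonal part, with corners $T_{12}-s$ and $T_{21}$, has norm at most $4\beta+\epsilon$. Adding and letting $\epsilon\to0$, $\operatorname{dist}(T,\mathcal A)\le9\beta$.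

**Step 3: failure of complete hyperreflexivity.** Identify $(\tilde H\oplus\tilde H)\otimes\mathcal K$ with $(\tilde H\otimes\mathcal K)\oplus(\tilde H\otimes\mathcal K)$. Let $X\in\mathcal B(\tilde H\otimes\mathcal K)$ and $T=\begin{pmatrix}0&X\\0&0\end{pmatrix}$. The $(1,2)$ corner of any element of $\mathcal A\bar\otimes\mathcal B(\mathcal K)$ lies in $\mathcal S\bar\otimes\mathcal B(\mathcal K)$, because this holds on the algebraic tensor product and taking a corner is WOT-continuous. A corner has norm at most that of the whole, so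
$$\operatorname{dist}(T,\mathcal A\bar\otimes\mathcal B(\mathcal K))\ge\operatorname{dist}(X,\mathcal S\bar\otimes\mathcal B(\mathcal K)).$$
Conversely, $\begin{pmatrix}0&s\\0&0\end{pmatrix}\in\mathcal A\bar\otimes\mathcal B(\mathcal K)$ for every $s\in\mathcal S\bar\otimes\mathcal B(\mathcal K)$, again by WOT-continuity. So for every unit vector $(x,y)$ the infimum in the definition of $\beta$ is at most $\inf_s\|Xy-sy\|\le\beta_{\mathcal S\bar\otimes\mathcal B(\mathcal K)}(X)\|y\|$. Since $\|y\|\le1$,
$$\beta_{\mathcal A\bar\otimes\mathcal B(\mathcal K)}(T)\le\beta_{\mathcal S\bar\otimes\mathcal B(\mathcal K)}(X).$$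
If $C<\infty$ were a hyperreflexivity constant for $\mathcal A\bar\otimes\mathcal B(\mathcal K)$, the two inequalities would give $\operatorname{dist}(X,\mathcal S\bar\otimes\mathcal B(\mathcal K))\le C\,\beta_{\mathcal S\bar\otimes\mathcal B(\mathcal K)}(X)$ for all $X$. This contradicts $\kappa^c_{\mathcal S_\infty}=\infty$ from Theorem 2. $\qquad\blacksquare$
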